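# A Bernstein inequality on convex bodies, and why $1-\alpha^2$ cannot replace $1-\alpha$

## 1. From intervals to convex bodies: the guess and its first tests

The answer one would first guess is that a theorem about intervals survives, word for word, on convex bodies. The theorem about intervals is the classical Bernstein–Szegő inequality: if $P$ is a real polynomial of degree at most $n$ in one variable, $a<t<b$ and $\|P\|=\max_{[a,b]}|P|$, then
$$|P'(t)|\le\frac{n\sqrt{\|P\|^2-P(t)^2}}{\sqrt{(t-a)(b-t)}}. \tag{1}$$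
Measure the position of $t$ by $\alpha=\frac{|2t-a-b|}{b-a}$, which is $0$ at the midpoint and tends to $1$ at the ends. Writing $t=\frac{a+b}2+u$, we have $(t-a)(b-t)=\frac{(b-a)^2}4-u^2=\frac{(b-a)^2}{4}(1-\alpha^2)$. So the right side of (1) is $2n\sqrt{\|P\|^2-P(t)^2}$ divided by the length $b-a$ and by $\sqrt{1-\alpha^2}$. On a convex body we replace the length by the width, and $\alpha$ by a number that says how far $x$ is from being central. The guess is that the inequality remains true. To state it we need definitions.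

Throughout, $X\neq\{0\}$ is a real normed space with dual $X^*$.

**Definition (convex body, polynomial).** A convex body $K\subset X$ is a bounded, closed, convex set with nonempty interior. A (bounded) polynomial of degree at most $n$ over $X$ is a function $p(x)=\sum_{k=0}^nA_k(x,\dots,x)$, where $A_k$ is a continuous symmetric $k$-linear form ($A_0$ a constant). Its Fréchet derivative at $x$ is $Dp(x)\in X^*$, with the dual norm $\|Dp(x)\|=\sup_{\|y\|=1}|\langle Dp(x),y\rangle|$, and $\|p\|_{C(K)}=\sup_{z\in K}|p(z)|$.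

For example, a product $f_1\cdots f_k$ of functionals in $X^*$ is such a polynomial: take $A_k(x_1,\dots,x_k)=\frac1{k!}\sum_\pi\prod_if_{\pi(i)}(x_i)$. Hence any ordinary polynomial of degree at most $n$ in finitely many continuous affine functions is a bounded polynomial of degree at most $n$ over $X$. Conversely, $t\mapsto p(x+ty)$ is an ordinary polynomial of degree at most $n$.

**Definition (support function, width).** For $v\in X^*$ let $h(v)=h_K(v)=\sup_{z\in K}\langle v,z\rangle$ and $w(K,v)=h(v)+h(-v)$. The width of $K$ is $w(K)=\inf\{w(K,v):\|v\|=1\}$.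

Note that $w(K,v)=\sup_{b\in K-K}\langle v,b\rangle$. If $K$ contains a ball of radius $\rho$, then $w(K,v)\ge2\rho\|v\|$, so $w(K)>0$. Also $w(K,v)\ge w(K)\|v\|$ for all $v$.

**Definition (generalized Minkowski functional).**
$$\alpha(K,x)=\sup_{\|v\|=1}\frac{2\langle v,x\rangle-h(v)+h(-v)}{w(K,v)}=1-2\inf_{\|v\|=1}\frac{h(v)-\langle v,x\rangle}{w(K,v)}. \tag{2}$$

The two forms agree because $2\langle v,x\rangle-h(v)+h(-v)=w(K,v)-2(h(v)-\langle v,x\rangle)$. The ratios are homogeneous of degree $0$ in $v$ under positive scaling, so any $v\ne0$ may be used. In words: enclose $K$ between the two supporting hyperplanes orthogonal to $v$ and record at what fraction of the way $x$ sits; $\alpha$ looks for the most eccentric fraction. For $x\in\operatorname{int}K$ we have $0\le\alpha(K,x)<1$. Indeed, $v$ and $-v$ give opposite numerators and the same denominator, so the supremum is at least $0$. And if the ball of radius $\rho$ about $x$ lies in $K$ and $d$ is the diameter of $K$, then $h(v)-\langle v,x\rangle\ge\rho\|v\|$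 and $w(K,v)\le d\|v\|$, so $\alpha\le1-2\rho/d<1$.

The guess, which is a conjecture of Révész–Sarantopoulos (2001), recorded in Szilard Gy. Revesz, "A comparative analysis of Bernstein type estimates for the derivative of multivariate polynomials", arXiv:math/0508013 (2005), now reads: for every convex body $K$, every $x\in\operatorname{int}K$ and every polynomial $p$ of degree at most $n$,
$$\|Dp(x)\|\le\frac{2n\sqrt{\|p\|_{C(K)}^2-p^2(x)}}{w(K)\sqrt{1-\alpha^2(K,x)}}. \tag{3}$$
The problem is to prove or disprove (3). Here are three cases where it is true.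

**Case A: $\dim X=1$.** Then $X=\mathbb R$ with norm $c|\cdot|$ for some $c>0$, and $K=[a,b]$. The unit functionals are $t\mapsto\pm ct$, so $w(K)=c(b-a)$. Also $\|Dp(x)\|=|p'(x)|/c$. Using $v(t)=t$ in (2) gives the ratio $\frac{2x-a-b}{b-a}$, and $-v$ gives its negative, so $\alpha=\frac{|2x-a-b|}{b-a}$. Since $(x-a)(b-x)=\frac{(b-a)^2}4(1-\alpha^2)$, inequality (3) is exactly (1) divided by $c$.

**Case B: $n=1$.** If $p$ is constant there is nothing to prove. Let $p$ be nonconstant and affine, $v=Dp$, $M=\sup_Kp$, $m=\inf_Kp$, $N=\|p\|_{C(K)}$. Since $\langle v,z\rangle=p(z)-p(0)$, we get $h(v)=M-p(0)$, $h(-v)=p(0)-m$ and $w(K,v)=M-m$. From $w(K)\|v\|\le w(K,v)$,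
$$\|Dp\|\le\frac{M-m}{w(K)} .$$
Using $v$ and $-v$ in (2), $\alpha\ge\frac{|2p(x)-M-m|}{M-m}$. Hence
$$(M-m)^2(1-\alpha^2)\le(M-m)^2-(2p(x)-M-m)^2=4(M-p(x))(p(x)-m)\le4(N-p(x))(N+p(x)),$$
where the equality is a difference of squares, and the last step uses $M\le N$, $-m\le N$ and that all factors are nonnegative. So $M-m\le2\sqrt{N^2-p(x)^2}/\sqrt{1-\alpha^2}$, and (3) follows.

**Case C: $\alpha(K,x)=0$.** Opposite $v$ give opposite numerators in (2), so if the supremum is $0$ every numerator is $0$, that is, $h(v)-\langle v,x\rangle=\frac12w(K,v)\ge\frac{w(K)}2\|v\|$ for all $v$. Then $K$ contains the closed ball of radius $\rho=w(K)/2$ about $x$: a point $z\notin K$ is separated from the closed convex set $K$ by some $v\ne0$ with $\langle v,z\rangle>h(v)\ge\langle v,x\rangle+\rho\|v\|$, so $\|z-x\|>\rho$. For each unit vector $y$ apply (1) to $t\mapsto p(x+ty)$ on $[-\rho,\rho]$ at $t=0$. This gives $|\langle Dp(x),y\rangle|\le\frac n\rho\sqrt{\|p\|_{C(K)}^2-p(x)^2}$, which is (3) with $\alpha=0$.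

All the tests are passed. There is also a known result in the same direction, the Kroó–Révész inequality: for every convex body $K$ in a normed space $X$, every $x\in\operatorname{int}K$ and every polynomial $p$ of degree at most $n$,
$$\|Dp(x)\|\le\frac{2n\sqrt{\|p\|_{C(K)}^2-p^2(x)}}{w(K)\sqrt{1-\alpha(K,x)}}\le\frac{2\sqrt2\,n\sqrt{\|p\|_{C(K)}^2-p^2(x)}}{w(K)\sqrt{1-\alpha^2(K,x)}}. \tag{4}$$
The second inequality is just $1-\alpha^2=(1-\alpha)(1+\alpha)\le2(1-\alpha)$. So (3) holds up to the factor $\sqrt{1+\alpha}<\sqrt2$, and the whole question is whether this factor can be removed.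

It cannot. We shall prove that (3) fails already for $n=2$ in the Euclidean plane (Theorem 1), that Cases A and B are the only pairs $(X,n)$ for which it always holds (Theorem 2), and that in every space of dimension at least $2$ both constants in (4) are best possible (Theorem 3).

## 2. Computing $\alpha$ from affine functions

The functional $\alpha$ is a supremum over infinitely many directions. Two one-line bounds, one from each side, are all we shall need.

**Lemma 1.** Let $K$ be a convex body and $x\in\operatorname{int} K$.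

(a) If $\mu\ge0$ and $x+\mu(K-K)\subset K$, then $\alpha(K,x)\le1-2\mu$.

(b) If $\ell$ is a nonconstant continuous affine function with $\inf_K\ell=0$, $\sup_K\ell=1$ and $\ell(x)=\mu$, then $\alpha(K,x)\ge1-2\mu$.

**Proof.** (a) For $z,z'\in K$ and any $v$ we have $\langle v,x\rangle+\mu\langle v,z-z'\rangle\le h(v)$. Taking the supremum over $z,z'$ gives $h(v)-\langle v,x\rangle\ge\mu\,w(K,v)$, and the second form in (2) gives the claim. (b) Take $v=-D\ell$. Then $h(v)-\langle v,x\rangle=\sup_{z\in K}(\ell(x)-\ell(z))=\mu$ and $w(K,v)=\sup_K\ell-\inf_K\ell=1$. The second form in (2) gives $\alpha\ge1-2\mu$. $\blacksquare$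

**Example (triangles).** Let $K$ be a triangle in the plane with barycentric coordinates $\lambda_1,\lambda_2,\lambda_3$, so $K=\{\lambda_i\ge0\}$ and each $\lambda_i$ has range exactly $[0,1]$ on $K$. For $x\in\operatorname{int}K$ put $m=\min_i\lambda_i(x)$. At a point $x+m(z-z')$ with $z,z'\in K$ every $\lambda_i$ is at least $\lambda_i(x)-m\ge0$, so (a) gives $\alpha\le1-2m$. Part (b), with $\ell$ the coordinate attaining the minimum, gives $\alpha\ge1-2m$. Hence
$$\alpha(K,x)=1-2\min_i\lambda_i(x).$$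
At the centroid this is $\frac13$, and it tends to $1$ at the boundary.

## 3. Chords and ellipses through a point of a triangle

Triangles are a natural place to test (3) further: they are far from symmetric, and $\alpha$ is explicit. Take the Euclidean plane and
$$K=\operatorname{conv}\{(7,0),(-7,0),(0,24)\},\qquad x_0=(0,\tfrac{96}5).$$
The sides have lengths $14,25,25$.

**The value of $\alpha$.** The barycentric coordinates for the vertices $(7,0),(0,24),(-7,0)$, in this order, are
$$\lambda_1=\tfrac12\bigl(1-\tfrac y{24}\bigr)+\tfrac x{14},\qquad\lambda_2=\tfrac y{24},\qquad\lambda_3=\tfrac12\bigl(1-\tfrac y{24}\bigr)-\tfrac x{14}.$$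
At $x_0$ they are $(0.1,\,0.8,\,0.1)$. By the example above $\alpha(K,x_0)=0.8$, and $\sqrt{1-\alpha^2}=0.6$.

**The width.** For a unit vector $v=(\pm\cos\varphi,\pm\sin\varphi)$ with $\varphi\in[0,\frac\pi2]$, $w(K,v)$ is the largest value of $|\langle v,e\rangle|$ over the edge vectors $e=(14,0),(7,24),(-7,24)$, so
$$w(K,v)=\max\{14\cos\varphi,\ 7\cos\varphi+24\sin\varphi\}.$$
If $\cos\varphi\ge0.96$, the first term is at least $13.44$. Otherwise $\varphi\in[\arccos0.96,\frac\pi2]$. There the second term is concave in $\varphi$ (its second derivative is minus itself, and it is nonnegative). Its values at the ends are $7\cdot0.96+24\cdot0.28=6.72+6.72=13.44$ and $24$, so it is at least $13.44$. At $\cos\varphi=0.96$ both terms equal $13.44$. Thus $w(K)=13.44$.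

So, for $n=2$, $\|p\|_{C(K)}=1$ and $p(x_0)=0$, inequality (3) demands
$$\|Dp(x_0)\|\le\frac{4}{13.44\cdot0.6}=0.4960\ldots. \tag{5}$$

**Chords.** The sensible first attempt at a proof of (3) is the one that worked in Case C: restrict $p$ to the chord through $x$ in the direction $y$ and use (1). If the chord is $[x-Ay,\,x+By]$, this proves (3) for $y$ provided $AB\ge\frac14w(K)^2(1-\alpha^2)$. In our triangle take $y$ horizontal. The chord through $x_0$ is $|x|\le1.4$, so $AB=1.96$, whereas $\frac14w(K)^2(1-\alpha^2)=4.032^2>16$. The chord bound is only $2/1.4=1.428\ldots$, almost three times what (5) asks. A chord near a vertex is short, while the width is a global quantity, so one chord is not enough.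

**Ellipses.** A better attempt replaces the chord by an ellipse inside $K$ that passes through $x$ in the direction $y$; such a curve can move away from the vertex. We do this on the model triangle
$$\Sigma=\{\lambda\in\mathbb R^3:\lambda_i\ge0,\ \lambda_1+\lambda_2+\lambda_3=1\}$$
at the point $(\mu,1-2\mu,\mu)$, $0<\mu<\frac12$, in the direction $e_1-e_3$. For $q$ a polynomial on the plane $\{\sum\lambda_i=1\}$ write $D_{e_1-e_3}q(\lambda)$ for the derivative of $q(\lambda+t(e_1-e_3))$ at $t=0$. Consider the curve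
$$\lambda(t)=\Bigl(\bigl(\sqrt\mu\cos t+\tfrac{\sin t}{\sqrt2}\bigr)^2,\ (1-2\mu)\cos^2t,\ \bigl(\sqrt\mu\cos t-\tfrac{\sin t}{\sqrt2}\bigr)^2\Bigr).$$
Its coordinates are nonnegative with sum $2\mu\cos^2t+\sin^2t+(1-2\mu)\cos^2t=1$, so it stays in $\Sigma$. Further $\lambda(0)=(\mu,1-2\mu,\mu)$ and $\lambda'(0)=\sqrt{2\mu}\,(e_1-e_3)$. If $\deg q\le n$, then $q(\lambda(t))$ is a trigonometric polynomial of degree at most $2n$, so Bernstein's inequality for trigonometric polynomials bounds its derivative at $0$ by $2n\|q\|_{C(\Sigma)}$. Hence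
$$|D_{e_1-e_3}q(\mu,1-2\mu,\mu)|\le\frac{2n}{\sqrt{2\mu}}\|q\|_{C(\Sigma)}=n\sqrt{\frac2\mu}\ \|q\|_{C(\Sigma)}. \tag{6}$$
In our triangle $\mu=0.1$, and $e_1-e_3$ corresponds to the vector $(14,0)$. So (6) says $|\partial_xp(x_0)|\le\frac{2\sqrt{20}}{14}=0.638\ldots$ when $\|p\|_{C(K)}=1$. This is much better than the chord, and slightly better than the first bound in (4), which is $\frac{4}{13.44\sqrt{0.2}}=0.665\ldots$. It is still not (5).

The exact point where the ellipse stops is visible for general $\mu$. Take a triangle with $\alpha=1-2\mu$ whose base, the image of $e_1-e_3$, has length $1$, and suppose its width is also nearly $1$. For $\|q\|=1$ and $q=0$ at the point, (3) demands about $|D_{e_1-e_3}q|\le\frac{2n}{2\sqrt{\mu(1-\mu)}}=\frac n{\sqrt{\mu(1-\mu)}}$, since $1-(1-2\mu)^2=4\mu(1-\mu)$. The ellipse gives $n\sqrt{2/\mu}$, larger by the factor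
$$\sqrt{2(1-\mu)}=\sqrt{1+\alpha}.$$
This is precisely the factor between (3) and (4). Either a cleverer argument improves (6), or (6) is close to the truth on triangles and (3) is false. So let us look for polynomials on triangles with large $D_{e_1-e_3}q$.

## 4. A quadratic polynomial on the triangle with sides 14, 25, 25

The point $(\mu,1-2\mu,\mu)$ is symmetric under exchanging $\lambda_1$ and $\lambda_3$. Replacing $q(\lambda_1,\lambda_2,\lambda_3)$ by $\frac12\bigl(q(\lambda_1,\lambda_2,\lambda_3)-q(\lambda_3,\lambda_2,\lambda_1)\bigr)$ does not increase the norm on $\Sigma$ and does not change $D_{e_1-e_3}q$ at this point, so we may look at odd $q$ only. In the coordinates $\lambda_1-\lambda_3$ and $r=\lambda_1+\lambda_3$ of the plane, an odd polynomial of degree at most $2$ is $(\lambda_1-\lambda_3)$ times an affine function of $r$. This suggests, for any degree, the form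
$$q(\lambda)=(\lambda_1-\lambda_3)\,\psi(\lambda_1+\lambda_3),\qquad G(r):=r\,\psi(r).$$
On $\Sigma$ we have $r\in[0,1]$ and $|\lambda_1-\lambda_3|\le r$, with equality at $(r,1-r,0)$. In the direction $e_1-e_3$ the sum $r$ is constant and $\lambda_1-\lambda_3$ grows at rate $2$. Therefore
$$\|q\|_{C(\Sigma)}=\max_{[0,1]}|G|,\qquad D_{e_1-e_3}q(\mu,1-2\mu,\mu)=2\psi(2\mu)=\frac{G(2\mu)}\mu. \tag{7}$$
This is the idea that turns the problem into one variable: find a polynomial $G$ of degree at most $n$ with $G(0)=0$ and $|G|\le1$ on $[0,1]$ that is large at a small number $2\mu$. Comparing $G(2\mu)/\mu$ with the demand $n/\sqrt{\mu(1-\mu)}$ of the previous section, we want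
$$|G(2\mu)|>n\sqrt{\frac{\mu}{1-\mu}}. \tag{8}$$
A polynomial that is bounded by $1$ and rises fast should look like a Chebyshev polynomial, placed so that a zero sits at $r=0$. For $n=2$ the largest zero of $T_2(s)=2s^2-1$ is $c=\frac{\sqrt2}2$, and mapping $[0,1]$ to $[-1,c]$ gives
$$T_2\bigl(c-(1+c)r\bigr)=(3+2\sqrt2)r^2-(2+2\sqrt2)r=5.828\ldots r^2-4.828\ldots r .$$
Rounding the coefficients to $5.8$ and $4.8$ (and changing the sign) we get $\phi(r)=\frac{r(24-29r)}5$. At $r=2\mu=0.2$ this is $0.728$, while $2\sqrt{0.1/0.9}=0.666\ldots$, so (8) holds. In our triangle the width is not the base $14$ but $13.44=0.96\cdot14$, and there is room for this loss because $0.96\cdot\frac{0.728}{2/3}=1.048\ldots>1$. In the coordinates of the plane, $\lambda_1-\lambda_3=\frac x7$ and $r=1-\frac y{24}$, and $q=(\lambda_1-\lambda_3)\frac{24-29r}5$ becomes the polynomial in the following theorem.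

**Theorem 1.** Let $X=\mathbb R^2$ with the Euclidean norm, $K=\operatorname{conv}\{(7,0),(-7,0),(0,24)\}$, $x_0=(0,\frac{96}5)\in\operatorname{int}K$, $n=2$ and
$$p(x,y)=\frac{x(29y-120)}{840}.$$
Then $\|p\|_{C(K)}=1$, $p(x_0)=0$, $\|Dp(x_0)\|=0.52$, $w(K)=13.44$, $\alpha(K,x_0)=0.8$. The right side of (3) is $\frac4{13.44\cdot0.6}=0.4960\ldots<0.52$, so the conjecture is false.

**Proof.** The width and $\alpha$ were computed in Section 3. It remains to treat $p$.

**Norm.** Let $r=1-\frac y{24}$, which lies in $[0,1]$ on $K$. There $|x|\le7r$, and $y=24(1-r)$ gives $29y-120=576-696r$. Hence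
$$|p|\le\frac{7r\,|576-696r|}{840}=\frac{r\,|24-29r|}5=|\phi(r)|.$$
The function $\phi$ is a concave quadratic. Its maximum is $\phi(\frac{12}{29})=\frac{144}{145}<1$, and its minimum on $[0,1]$ is at an endpoint: $\phi(0)=0$, $\phi(1)=-1$. So $|p|\le1$ on $K$, and $p(7,0)=-1$ shows $\|p\|_{C(K)}=1$.

**Derivative.** At $x_0$ we have $x=0$, so $p(x_0)=0$ and $\partial_yp(x_0)=0$, and
$$\partial_xp(x_0)=\frac{29\cdot19.2-120}{840}=\frac{436.8}{840}=0.52 .$$
Thus $\|Dp(x_0)\|=0.52$, against (5). $\blacksquare$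

This disproof uses neither (1) nor (4). To get counterexamples in every space of dimension at least $2$, and at every prescribed $\alpha$, we need a way to carry polynomials on $\Sigma$ to an arbitrary normed space.

## 5. Convex bodies over a triangle in an arbitrary normed space

We want a body $K\subset X$ with an affine map $K\to\Sigma$ such that the base $e_1-e_3$ has length about $1$ in the norm of $X$, the width is about $1$, and $\alpha=1-2\mu$ exactly. In the plane a tall triangle has width close to its base; in general, two functionals $f,g$ play the roles of the horizontal and the vertical coordinate, with a large height $H$, and a large ball cuts off the remaining directions.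

One adjustment is needed. If $\mu>\frac13$, then $\lambda_2=1-2\mu$ is the smallest coordinate of $(\mu,1-2\mu,\mu)$, and a body mapped onto all of $\Sigma$ would have, by Lemma 1(b) with $\ell=\ell_2$, $\alpha\ge1-2(1-2\mu)=4\mu-1>1-2\mu$. So we cut off the top of the triangle at the level $\lambda_2=\theta$ for which $1-2\mu=\theta(1-\mu)$. Then $\lambda_2$ at the point is at the fraction $1-\mu$ of its range $[0,\theta]$, which is at distance $\mu$ from one end and $1-\mu\ge\mu$ from the other. The base, which decides the width, is not touched.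

**Lemma 2.** Let $\dim X\ge2$, $\mu\in(0,\frac12)$, $\delta\in(0,1)$. There are a convex body $K\subset X$, a point $x\in\operatorname{int}K$, a unit vector $y\in X$ and continuous affine $\ell_1,\ell_2,\ell_3:X\to\mathbb R$ such that, with $L=(\ell_1,\ell_2,\ell_3)$: $L(K)\subset\Sigma$, $L(x)=(\mu,1-2\mu,\mu)$,
$$\alpha(K,x)=1-2\mu,\qquad w(K)\ge1-\delta,$$
and $D\ell_1(y)=-D\ell_3(y)\ge1-\delta$, $D\ell_2(y)=0$.

**Proof.**

**Step 1: the affine map.** This step builds $L$. Choose $f\in X^*$ with $\|f\|=1$ and a unit vector $y$ with $f(y)\ge1-\delta>0$. Since $\dim X\ge2$, the line $\mathbb Ry$ is a proper closed subspace, and Hahn–Banach gives $g\in X^*$ with $g(y)=0$ and $\|g\|=1$. If $\beta f+\gamma g=0$, evaluating at $y$ gives $\beta=0$, and then $\gamma=0$. So $f,g$ are linearly independent and $(f,g):X\to\mathbb R^2$ is onto. Put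
$$\theta=\frac{1-2\mu}{1-\mu}\in(0,1),\qquad H>0\ \text{ with }\ \frac3{2H}\le\min(\theta,\delta),$$
$$\ell_1=\tfrac12\bigl(1-\tfrac gH\bigr)+f,\qquad\ell_2=\tfrac gH,\qquad\ell_3=\tfrac12\bigl(1-\tfrac gH\bigr)-f.$$
Then $\ell_1+\ell_2+\ell_3=1$. Since $\ell_2=g/H$ and $\ell_1-\ell_3=2f$ can be prescribed freely, $L$ maps $X$ onto the plane $\{\lambda_1+\lambda_2+\lambda_3=1\}$. As $g(y)=0$, we have $D\ell_1(y)=f(y)=-D\ell_3(y)\ge1-\delta$ and $D\ell_2(y)=0$.

**Step 2: the body.** Let $\Pi=\{\lambda\in\Sigma:\lambda_2\le\theta\}$, a quadrilateral with vertices $e_1$, $e_3$, $(1-\theta,\theta,0)$, $(0,\theta,1-\theta)$. Pick $x$ with $L(x)=(\mu,1-2\mu,\mu)$, a point $c$ with $f(c)=0$, $g(c)=1$, and preimages $z_1,\dots,z_4$ under $L$ of the vertices of $\Pi$. Let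
$$K=\{z\in X:\ L(z)\in\Pi,\ \|z-x\|\le R\},\qquad R\ge\max_i\|z_i-x\|,\quad R\ge\|c-x\|+1 .$$
$K$ is closed, convex and bounded. Since $\mu>0$ and $0<1-2\mu<\theta$, the point $L(x)$ satisfies strictly all the inequalities that define $\Pi$ in the plane. By continuity of $L$, and because $R>0$, a ball about $x$ lies in $K$, so $x\in\operatorname{int}K$. By the choice of $R$ all $z_i$ lie in $K$, so by convexity $L(K)\supset\Pi$. Hence $L(K)=\Pi\subset\Sigma$.

**Step 3: the width.** We show that $K-K$ contains the ball of radius $1-\delta$. Let $\|b\|\le1-\delta$ and consider the points $c\pm\frac b2$. There $g=1\pm\frac{g(b)}2\in[\frac12,\frac32]$, so $0\le\ell_2\le\frac3{2H}\le\min(\theta,\delta)$. Also $|f|\le\frac{\|b\|}2\le\frac{1-\delta}2\le\frac12(1-\ell_2)$, so $\ell_1,\ell_3\ge0$. Thus $L(c\pm\frac b2)\in\Pi$. Finally $\|c\pm\frac b2-x\|\le\|c-x\|+\frac12\le R$. So $c\pm\frac b2\in K$, and $b$, their difference, lies in $K-K$. Hence $w(K,v)\ge\sup_{\|b\|\le1-\delta}\langle v,b\rangle=(1-\delta)\|v\|$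 for all $v$, that is, $w(K)\ge1-\delta$.

**Step 4: the upper bound for $\alpha$.** We check the hypothesis of Lemma 1(a). Let $z,z'\in K$ and $z''=x+\mu(z-z')$. First, $\|z''-x\|\le2\mu R\le R$. Since $0\le\ell_1,\ell_3\le1$ on $K$, we get $\ell_1(z'')\ge\mu-\mu=0$ and $\ell_3(z'')\ge0$ likewise. Since $0\le\ell_2\le\theta$ on $K$ and $\ell_2(x)=1-2\mu=\theta(1-\mu)$,
$$0\le\theta(1-2\mu)=\theta(1-\mu)-\mu\theta\ \le\ \ell_2(z'')\ \le\ \theta(1-\mu)+\mu\theta=\theta .$$
So $L(z'')\in\Pi$ and $z''\in K$. Lemma 1(a) gives $\alpha(K,x)\le1-2\mu$.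

**Step 5: the lower bound for $\alpha$.** Since $e_1,e_3\in\Pi=L(K)$, the function $\ell_1$ has minimum $0$ and maximum $1$ on $K$, and $\ell_1(x)=\mu$. Lemma 1(b) gives $\alpha(K,x)\ge1-2\mu$. $\blacksquare$

To use the lemma, let $q$ be a polynomial of degree at most $n$ on the plane $\{\sum\lambda_i=1\}$. Then $p=q\circ L$ is a bounded polynomial of degree at most $n$ on $X$. The linear part of $L$ sends $y$ to $f(y)(e_1-e_3)$, so $\langle Dp(x),y\rangle=f(y)\,D_{e_1-e_3}q(L(x))$. Hence
$$\|p\|_{C(K)}\le\|q\|_{C(\Sigma)},\qquad\|Dp(x)\|\ge(1-\delta)\,\bigl|D_{e_1-e_3}q(\mu,1-2\mu,\mu)\bigr|. \tag{9}$$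

## 6. All pairs $(X,n)$ for which the conjectured inequality holds

**Theorem 2.** Let $X$ be a real normed space and $n\ge1$. Inequality (3) holds for all convex bodies $K\subset X$, all $x\in\operatorname{int}K$ and all $p$ of degree at most $n$ if and only if $\dim X=1$ or $n=1$.

**Proof.** The "if" part is Cases A and B of Section 1. Let $\dim X\ge2$ and $n\ge2$. We construct a counterexample.

**Step 1: the one-variable polynomial.** We follow Section 4 and place a zero of $T_n$ at $r=0$. Let $c=\cos\frac\pi{2n}$ and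
$$G(r)=T_n\bigl(c-(1+c)r\bigr).$$
For $r\in[0,1]$ the argument runs through $[-1,c]$, so $|G|\le1$ on $[0,1]$. Also $G(0)=\cos\frac\pi2=0$. So $G(r)=r\,\psi(r)$ with $\deg\psi=n-1$. The polynomial $q(\lambda)=(\lambda_1-\lambda_3)\,\psi(\lambda_1+\lambda_3)$ has degree at most $n$, and (7) gives $\|q\|_{C(\Sigma)}\le1$.

**Step 2: the point.** We choose $r$ small but already with $|G(r)|$ not small. Let
$$r_n=\frac{\cos\frac\pi{2n}-\cos\frac{5\pi}{6n}}{1+\cos\frac\pi{2n}},\qquad\mu=\frac{r_n}2 .$$
Then $c-(1+c)r_n=\cos\frac{5\pi}{6n}$, so $G(r_n)=\cos\frac{5\pi}6=-\frac{\sqrt3}2$. Clearly $r_n>0$.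

**Step 3: the numerical claim $r_n(n^2+\frac34)<\frac32$.** It will turn out to be condition (8).

For $n=2$: $r_2=\frac{0.7071\ldots-0.2588\ldots}{1.7071\ldots}<0.263$, and $0.263\cdot4.75<1.25$.

For $n\ge3$: by the formula for a difference of cosines and $\sin u\le u$,
$$\cos\tfrac\pi{2n}-\cos\tfrac{5\pi}{6n}=2\sin\tfrac{2\pi}{3n}\sin\tfrac\pi{6n}\le2\cdot\frac{2\pi}{3n}\cdot\frac\pi{6n}=\frac{2\pi^2}{9n^2},$$
and $1+\cos\frac\pi{2n}=2\cos^2\frac\pi{4n}\ge2\cos^2\frac\pi{12}=1+\cos\frac\pi6=\frac{2+\sqrt3}2$. So $n^2r_n\le\frac{4\pi^2}{9(2+\sqrt3)}<1.18$, and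
$$r_n\bigl(n^2+\tfrac34\bigr)=n^2r_n\Bigl(1+\frac3{4n^2}\Bigr)\le1.18\cdot\frac{13}{12}<1.28 .$$
This proves the claim. In particular $r_n<\frac{1.5}{4.75}<1$, so $\mu\in(0,\frac12)$.

**Step 4: the claim is (8).** We have
$$r_n\bigl(n^2+\tfrac34\bigr)<\tfrac32\iff n^2r_n<\tfrac34(2-r_n)\iff\frac34>\frac{n^2r_n}{2-r_n},$$
and $\frac34=G(2\mu)^2$, $\frac{r_n}{2-r_n}=\frac\mu{1-\mu}$. So $|G(2\mu)|>n\sqrt{\mu/(1-\mu)}$. (For $n=2$ this reads $0.866\ldots>0.777\ldots$.)

**Step 5: lifting.** Since the inequality in Step 4 is strict, we can choose $\delta\in(0,1)$ with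
$$(1-\delta)^2|G(2\mu)|>n\sqrt{\frac\mu{1-\mu}} .$$
Apply Lemma 2 with $\mu,\delta$ and put $p=q\circ L$. Then $p(x)=q(\mu,1-2\mu,\mu)=0$, $\|p\|_{C(K)}\le1$, $w(K)\ge1-\delta$, and $\sqrt{1-\alpha^2(K,x)}=\sqrt{1-(1-2\mu)^2}=2\sqrt{\mu(1-\mu)}$. By (9) and (7),
$$\|Dp(x)\|\ge(1-\delta)\frac{|G(2\mu)|}\mu>\frac1{1-\delta}\cdot\frac n\mu\sqrt{\frac\mu{1-\mu}}=\frac n{(1-\delta)\sqrt{\mu(1-\mu)}}\ge\frac{2n\sqrt{\|p\|_{C(K)}^2-p(x)^2}}{w(K)\sqrt{1-\alpha^2(K,x)}} .$$
So (3) fails. $\blacksquare$

## 7. Spherical polynomials and the sharpness of (4)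

How large can $D_{e_1-e_3}q$ be if $n$ is free? By (6), at most $n\sqrt{2/\mu}\,\|q\|_{C(\Sigma)}$. We now show that (6) is asymptotically attained for every $\mu$. With $s=\alpha=1-2\mu$, the constant $\sqrt{2/\mu}$ equals $\frac2{\sqrt{1-s}}$, the constant in (4). The result is the following.

**Theorem 3.** Let $X$ be any real normed space with $\dim X\ge2$ and let $s\in[0,1)$. Then
$$\sup\ \frac{w(K)\,\|Dp(x)\|}{n\sqrt{\|p\|_{C(K)}^2-p^2(x)}}=\frac2{\sqrt{1-s}},$$
where the supremum is over all convex bodies $K\subset X$, $x\in\operatorname{int}K$ with $\alpha(K,x)=s$, all $n\ge1$ and all polynomials $p$ of degree at most $n$ with $|p(x)|<\|p\|_{C(K)}$.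

Consequently:

* the smallest $C$ such that $\|Dp(x)\|\le\dfrac{C\,n\sqrt{\|p\|_{C(K)}^2-p^2(x)}}{w(K)\sqrt{1-\alpha^2(K,x)}}$ always holds in $X$ is exactly $C=2\sqrt2$, and this supremum is not attained;
* the conjectured bound (3), for all $n$, fails at every level $\alpha(K,x)=s\in(0,1)$ and holds at $s=0$.

To see how to build $q$, look again at the ellipse in Section 3. It is the image of the great circle $\cos t\,a+\sin t\,\tau$ under the map $u\mapsto(u_1^2,u_2^2,u_3^2)$ from the sphere $S^2$ to $\Sigma$, where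
$$a=(\sqrt\mu,\sqrt{1-2\mu},\sqrt\mu),\qquad\tau=\tfrac1{\sqrt2}(1,0,-1).$$
Polynomials in $\lambda$ of degree $n$ correspond to polynomials in $u$ of degree $2n$ that are even in each coordinate. To have equality in Bernstein's inequality we want something that oscillates along this great circle like $\sin kt$ with $k\approx2n$. The function $T_k(u\cdot\tau)$ with $k$ odd does this, because $T_k(\sin t)=\cos(\frac{k\pi}2-kt)=\pm\sin kt$. But it is not even in each coordinate. Making it so means adding its images under sign changes, four terms in all, and the obvious bound for the norm of the sum is $4$ instead of $1$. The remedy is to damp the function away from $\pm a$ by a factor $(u\cdot a)^{2j+1}$ before symmetrizing. Then the four terms live near four different pairs of antipodal points and do not add up. The damping costs degree $2j+1$, which is harmless if $j$ is small compared with $k$.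

**Proof of Theorem 3.** The bound "$\le$" is the first inequality in (4), which we use as a known result.

For $s=0$ take the closed unit ball $K$, $x=0$, $n=1$, $p=f\in X^*$ with $\|f\|=1$. Here $h(v)=\|v\|=h(-v)$, so $w(K)=2$ and $\alpha(K,0)=0$. Also $\|p\|_{C(K)}=1$, $p(0)=0$ and $\|Dp\|=1$, so the quotient is $2$.

Now let $s\in(0,1)$ and $\mu=\frac{1-s}2\in(0,\frac12)$.

**Step 1: polynomials on $\Sigma$.** We claim that there are polynomials $q$ of degree at most $n$, for a sequence $n\to\infty$, with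
$$\liminf\frac{|D_{e_1-e_3}q(\mu,1-2\mu,\mu)|}{n\,\|q\|_{C(\Sigma)}}\ge\sqrt{\frac2\mu}. \tag{10}$$

**Step 1a: construction.** This part produces $q$ and controls its degree. The vectors $a$ and $\tau$ are orthogonal unit vectors in $\mathbb R^3$. For odd $k$ and $j=\lfloor\sqrt k\rfloor$ put
$$F(u)=T_k(u\cdot\tau)\,(u\cdot a)^{2j+1},\qquad P=\sum_{\sigma\in D'}F\circ\sigma,\qquad D'=\{\operatorname{diag}(\varepsilon_1,1,\varepsilon_3):\varepsilon_i=\pm1\}.$$
Since $T_k$ and $t^{2j+1}$ are both odd, $F(-u)=F(u)$. The four elements of $D'$ represent the group $\{\pm1\}^3$ of diagonal sign matrices modulo $\pm I$. If $\eta$ is any diagonal sign matrix, then for each $\sigma\in D'$ we have $\sigma\eta=\pm\sigma'$ with $\sigma'\in D'$, and $\sigma\mapsto\sigma'$ permutes $D'$. As $F\circ(-\sigma')=F\circ\sigma'$, it follows that $P\circ\eta=P$. So $P$ is even in each coordinate, and $P(u)=Q(u_1^2,u_2^2,u_3^2)$ for a polynomial $Q$. Since $\deg P\le k+2j+1$, which is an even number, $\deg Q\le n:=\frac{k+2j+1}2$.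 Let $q$ be the restriction of $Q$ to $\{\sum\lambda_i=1\}$. As $u\mapsto(u_1^2,u_2^2,u_3^2)$ maps $S^2$ onto $\Sigma$, $\|q\|_{C(\Sigma)}=\max_{S^2}|P|$.

**Step 1b: the norm tends to at most $1$.** We show that at each point of the sphere at most one of the four terms is not tiny. For $u\in S^2$, $|T_k(\sigma u\cdot\tau)|\le1$ and $\sigma u\cdot a=u\cdot\sigma a$, so $|F(\sigma u)|\le|u\cdot\sigma a|^{2j+1}$. All coordinates of $a$ are nonzero, so $\sigma a=\pm\sigma'a$ forces $\sigma=\pm\sigma'$, hence $\sigma=\sigma'$, because elements of $D'$ have middle entry $1$. Thus the unit vectors $\sigma a$, $\sigma\in D'$, are pairwise non-parallel, and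
$$c_0:=\max_{\sigma\ne\sigma'}|\sigma a\cdot\sigma'a|<1,\qquad c_1:=\sqrt{\frac{1+c_0}2}<1 .$$
For $u\in S^2$ at most one $\sigma\in D'$ has $|u\cdot\sigma a|>c_1$. Indeed, suppose $\varepsilon u\cdot\sigma a>c_1$ and $\varepsilon'u\cdot\sigma'a>c_1$ with $\sigma\ne\sigma'$ and signs $\varepsilon,\varepsilon'$. Then
$$2c_1<u\cdot(\varepsilon\sigma a+\varepsilon'\sigma'a)\le\|\varepsilon\sigma a+\varepsilon'\sigma'a\|\le\sqrt{2+2c_0}=2c_1,$$
a contradiction. So one term of $P(u)$ is bounded by $1$ and the other three by $c_1^{2j+1}$, and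
$$\|q\|_{C(\Sigma)}\le1+3c_1^{2j+1}\to1\qquad(k\to\infty).$$

**Step 1c: the derivative at $a$ on the sphere.** We need that the term $\sigma=I$ gives $k$ and that the others do not disturb it. From $T_k(\cos\vartheta)=\cos k\vartheta$ we get $T_k'(\cos\vartheta)=k\frac{\sin k\vartheta}{\sin\vartheta}$. Hence $|T_k'|\le k^2$ on $[-1,1]$, since $|\sin k\vartheta|\le k|\sin\vartheta|$. For odd $k$ the choice $\vartheta=\frac\pi2$ gives $T_k(0)=0$ and $|T_k'(0)|=k$. Since $a\cdot\tau=0$ and $a\cdot a=\tau\cdot\tau=1$,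
$$|D_\tau F(a)|=\bigl|T_k'(0)\cdot1+T_k(0)\,(2j+1)(a\cdot\tau)\bigr|=k .$$
For $\sigma\ne I$ the product rule gives
$$D_\tau(F\circ\sigma)(a)=T_k'(\sigma a\cdot\tau)\,(\sigma\tau\cdot\tau)\,(\sigma a\cdot a)^{2j+1}+T_k(\sigma a\cdot\tau)\,(2j+1)(\sigma a\cdot a)^{2j}(\sigma\tau\cdot a).$$
The inner products $\sigma\tau\cdot\tau$ and $\sigma\tau\cdot a$ are at most $1$ in absolute value, and $|\sigma a\cdot a|\le c_0$. So
$$|D_\tau(F\circ\sigma)(a)|\le k^2c_0^{2j+1}+(2j+1)c_0^{2j}\to0\qquad(k\to\infty),$$
because $j=\lfloor\sqrt k\rfloor$ and an exponential in $\sqrt k$ beats $k^2$. Hence $|D_\tau P(a)|\ge k-o(1)$.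

**Step 1d: back to $\Sigma$.** For $|t|<\min(\mu,1-\mu)=\mu$ the curve $u(t)=(\sqrt{\mu+t},\sqrt{1-2\mu},\sqrt{\mu-t})$ lies on $S^2$, with $u(0)=a$ and $u'(0)=\frac1{2\sqrt\mu}(1,0,-1)=\frac\tau{\sqrt{2\mu}}$. Since $q(\mu+t,1-2\mu,\mu-t)=P(u(t))$,
$$|D_{e_1-e_3}q(\mu,1-2\mu,\mu)|=\frac{|D_\tau P(a)|}{\sqrt{2\mu}}\ge\frac{k-o(1)}{\sqrt{2\mu}} .$$
Finally $\frac kn=\frac{2k}{k+2j+1}\to2$ and $\frac2{\sqrt{2\mu}}=\sqrt{\frac2\mu}$. With Step 1b this proves (10).

**Step 2: lifting.** This step carries (10) to $X$. Given $\delta\in(0,1)$, take $K,x,y,L$ from Lemma 2 for $\mu,\delta$. Then $\alpha(K,x)=1-2\mu=s$. Put $p=q\circ L$ with $q$ from Step 1; the body stays fixed while $k\to\infty$. For large $k$, (9) gives $Dp(x)\ne0$. This forces $|p(x)|<\|p\|_{C(K)}$, since otherwise $p$ would have a local extremum at the interior point $x$, and $Dp(x)$ would vanish. So $p$ is admitted in the supremum. By (9), $w(K)\ge1-\delta$ and $\sqrt{\|p\|_{C(K)}^2-p(x)^2}\le\|p\|_{C(K)}\le\|q\|_{C(\Sigma)}$,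
$$\frac{w(K)\,\|Dp(x)\|}{n\sqrt{\|p\|_{C(K)}^2-p(x)^2}}\ge(1-\delta)^2\,\frac{|D_{e_1-e_3}q(\mu,1-2\mu,\mu)|}{n\,\|q\|_{C(\Sigma)}} .$$
By (10) the $\liminf$ of the right side is at least $(1-\delta)^2\sqrt{\frac2\mu}=(1-\delta)^2\frac2{\sqrt{1-s}}$. Letting $\delta\to0$ shows that the supremum is at least $\frac2{\sqrt{1-s}}$.

**Step 3: the consequences.** If $|p(x)|=\|p\|_{C(K)}$ at an interior point $x$, then $Dp(x)=0$ and each of the inequalities reads $0\le0$, so only the $p$ admitted in the supremum matter. Multiplying the supremum at level $s$ by $\sqrt{1-s^2}$ gives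
$$\frac{2\sqrt{1-s^2}}{\sqrt{1-s}}=2\sqrt{1+s},$$
which is the smallest constant $C$ valid at level $s$. It is less than $2\sqrt2$ for every $s<1$ and tends to $2\sqrt2$ as $s\to1$. Since $0\le\alpha(K,x)<1$ for all $x\in\operatorname{int}K$, the smallest constant valid at all levels is $2\sqrt2$, and it is not attained. For $s\in(0,1)$ we have $2\sqrt{1+s}>2$, so (3) fails at level $s$ for some $n$. For $s=0$ inequality (3) coincides with the first inequality in (4); it was also proved directly as Case C. $\blacksquare$
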